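# Reciprocals of thinned exponential series whose first missing exponent is even

## Three reciprocals worked by hand

Take $1-x+\frac{x^2}{2}$ and write its reciprocal as $\sum d_nx^n$. Multiplying out gives $d_0=d_1=1$ and $d_n=d_{n-1}-\frac12d_{n-2}$, so $d_2=\frac12$, $d_3=0$, $d_4=-\frac14$. The numbers $n!\,d_n$ begin
$$1,\ 1,\ 1,\ 0,\ -6 .$$
A negative number appears at $n=4$.

Now take $1-x+\frac{x^4}{24}$. Here $d_n=d_{n-1}-\frac1{24}d_{n-4}$, so $d_0=\dots=d_3=1$ and $d_4,\dots,d_7=\frac{23}{24},\frac{22}{24},\frac{21}{24},\frac{20}{24}$. The numbers $n!\,d_n$ begin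
$$1,\ 1,\ 2,\ 6,\ 23,\ 110,\ 630,\ 4200 ,$$
with no negative sign so far.

A third series is $1-x+\frac{x^2}{2!}-\frac{x^3}{3!}+\frac{x^6}{6!}+\frac{x^8}{8!}+\cdots$, which is $e^{-x}$ with the exponents $4,5,7,9,11,\dots$ deleted. With $c_n=n!\,d_n$ the recurrence is
$$c_n=nc_{n-1}-\tbinom n2c_{n-2}+\tbinom n3c_{n-3}-\tbinom n6c_{n-6}-\tbinom n8c_{n-8}-\cdots ,$$
and it gives $c_0,\dots,c_8=1,1,1,1,2,10,49,196,727$. For instance $c_8=8\cdot196-28\cdot49+56\cdot10-28\cdot1-1=727$.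

All three series come from $e^{-x}=1-x+\frac{x^2}{2!}-\cdots$ by deleting terms. The smallest deleted exponents are $3$, $2$ and $4$. The odd one produced a negative coefficient, the even ones did not.

Let $\mathcal O=\{1,3,5,\dots\}$, $\mathcal E=\{2,4,6,\dots\}$, $\mathbb N=\{1,2,3,\dots\}$. For $A\subseteq\mathcal O$ and $B\subseteq\mathcal E$, finite or infinite, with $1\in A$, define $(c_n)$ by
$$\Big(1-\sum_{a\in A}\frac{x^a}{a!}+\sum_{b\in B}\frac{x^b}{b!}\Big)^{-1}=\sum_{n\ge0}c_n\frac{x^n}{n!}.\tag{1}$$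
All series are formal power series. The question, which comes from David Galvin, John Engbers, Clifford Smyth, "Reciprocals of thinned exponential series", arXiv:2303.14057 (2023), is: if the smallest element of $\mathbb N\setminus(A\cup B)$ is even, are all $c_n$ non-negative?

Two neighboring situations are quick. If nothing is missing, the reciprocal is $e^x$ and every $c_n=1$; call this fact (i). Fact (ii) says that if the smallest missing number is $2m+1$, then $c_{2m+2}<0$. To check it, put $N=2m+1$; since $1\in A$, $N\ge3$. The series inverted in (1) is $e^{-x}+r$ with $r=\frac{x^N}{N!}-\varepsilon\frac{x^{N+1}}{(N+1)!}+\cdots$, where $\varepsilon\in\{0,1\}$ records whether $N+1$ is also missing. Then $1/(e^{-x}+r)=e^x-e^{2x}r+\cdots$, where the omitted terms have degree at least $2N>N+1$. Hence $c_{N+1}=1-\big(2(N+1)-\varepsilon\big)\le-2N<0$. In the first example $N=3$, $\varepsilon=1$, and this is the $-6$ we found.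

When the first missing exponent $N$ is even, $r$ starts with $-\frac{x^N}{N!}$, so the first correction to $e^x$ is positive. The later terms of $r$ can have the other sign, and the problem is to control them for all $n$ at once.

## Even first gap: $c_n\ge1$, with a sharp series bound

Write $[x^n]f$ for the coefficient of $x^n$ in $f$, and $(k)_i=k(k-1)\cdots(k-i+1)$, with $(k)_0=1$.

**Definition (coefficientwise order).** For power series $f,g$ write $f\succeq g$ if $[x^n]f\ge[x^n]g$ for every $n$.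

For example $e^x\succeq1+x$. The condition $f\succeq 0$ is preserved by sums and products; so $f\succeq g$ and $h\succeq0$ give $fh\succeq gh$.

**Theorem A.** If $1\in A\subseteq\mathcal O$, $B\subseteq\mathcal E$ and $\min(\mathbb N\setminus(A\cup B))=2m$, then $c_n\ge1$ for all $n\ge0$. In particular all $c_n\ge0$.

**Theorem B.** Let $N=2m\ge2$ and
$$D(x)=\sum_{k<N}\frac{(-x)^k}{k!}+\sum_{k\ge N}\delta_k\frac{x^k}{k!},$$
with $\delta_k$ real, $\delta_N\le0$, $\delta_k\le0$ for odd $k>N$, and $\delta_k\le1$ for even $k>N$. Then $1/D\succeq1/F_N\succeq e^x$, where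
$$F_N(x)=\sum_{k<N}\frac{(-x)^k}{k!}+\sum_{k>N,\ k\text{ even}}\frac{x^k}{k!}.$$
The bound $c_n\ge1$ is sharp: $n!\,[x^n](1/D)=1$ for $n<N$. The bound $1/F_N$ is attained by $A=\{1,3,\dots,2m-1\}$, $B=\mathcal E\setminus\{2m\}$.

**Corollary C.** If $1\in A\subseteq\mathcal O$ and $B\subseteq\mathcal E$, then all $c_n\ge0$ if and only if $A\cup B=\mathbb N$ or $\min(\mathbb N\setminus(A\cup B))$ is even.

Theorem A is the case of Theorem B with $\delta_N=0$, and, for $k>N$, $\delta_k\in\{0,-1\}$ if $k$ is odd and $\delta_k\in\{0,1\}$ if $k$ is even. Corollary C follows from Theorem A together with (i) and (ii). The two sharpness remarks are immediate: $D$ agrees with $e^{-x}$ below degree $N$, and the stated $A,B$ give exactly $D=F_N$. Our third opening example was $1/F_4$.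

## Comparison, certificates, and the reduction to $1/F_N\succeq e^x$

**Lemma 1 (comparison).** Let $G_1,G_2$ have constant term $1$, $G_1\succeq G_2$ and $1/G_1\succeq0$. Then $1/G_2\succeq1/G_1\succeq0$.

**Proof.** Put $Z=(G_1-G_2)\cdot\frac1{G_1}$. It is a product of two series $\succeq0$, and $Z(0)=0$. Since $G_2=G_1(1-Z)$, we get $\frac1{G_2}=\frac1{G_1}(1+Z+Z^2+\cdots)\succeq\frac1{G_1}$. $\square$

For example $1-x+\frac{x^2}4\succeq1-x$; the reciprocals are $\sum(n+1)2^{-n}x^n$ and $\sum x^n$, and indeed $(n+1)2^{-n}\le1$. The hypothesis $1/G_1\succeq0$ matters: with $G_1=1+x$, $G_2=1$ one has $1/G_2-1/G_1=x-x^2+\cdots$.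

**Lemma 2 (certificate).** Let $F$ have constant term $1$. If $E\succeq0$ and $FE=1-Q$ with $Q\succeq0$, $Q(0)=0$, then $1/F\succeq E$.

**Proof.** $1/F=E/(1-Q)=E(1+Q+Q^2+\cdots)\succeq E$. $\square$

For example, for $F=1-x+\frac{x^2}4=(1-\frac x2)^2$ take $E=\frac1{1-x/2}$. Then $FE=1-\frac x2$, so $1/F\succeq\frac1{1-x/2}$, although $F$ has a positive coefficient after its constant term.

In Theorem B, $F_N\succeq D$: for each $k\ge N$ the coefficient of $x^k/k!$ in $F_N$ is exactly the largest value allowed for $\delta_k$. By Lemma 1 everything follows once we know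
$$1/F_N\succeq e^x\quad\text{for every even }N\ge2.\tag{2}$$
Comparing $F_N$ with $e^{-x}$ term by term,
$$F_N=e^{-x}-g,\qquad g=\frac{x^N}{N!}-\sum_{i\text{ odd}}\frac{x^{N+i}}{(N+i)!},\tag{3}$$
where sums over odd $i$ run over $i=1,3,5,\dots$.

On decimals: those after "$\approx$" are rounded; in inequalities they are rounded in the safe direction.

## $N=2$: a lower bound on consecutive ratios

Write $1/F_2=\sum d_nx^n$. Since $F_2=1-x+\frac{x^4}{4!}+\frac{x^6}{6!}+\cdots$,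
$$d_n=d_{n-1}-\sum_{4\le k\le n,\ k\text{ even}}\frac{d_{n-k}}{k!}.$$
We show by induction that $d_n\ge\frac12d_{n-1}>0$ for $n\ge1$. The inequalities for smaller indices give $d_{n-k}\le2^{k-1}d_{n-1}$. Moreover $\sum_{k\ge4\text{ even}}\frac{2^{k-1}}{k!}=\frac12(\cosh2-3)<.39<\frac12$. Hence $d_n\ge(1-.39)d_{n-1}\ge\frac12d_{n-1}$, and $d_{n-1}>0$ because $d_0=1$. So $n!\,d_n\ge n!\,2^{-n}\ge1$ for $n\ge4$. For $n\le3$, $d_n=1$ and $n!\,d_n\ge1$. This is (2) for $N=2$.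

The argument does not carry over as it stands. For $N=4$ the recurrence starts $d_n=d_{n-1}-\frac12d_{n-2}+\frac16d_{n-3}-\cdots$. If only a bound $d_i\ge r\,d_{i-1}$ is known, and the positive term is dropped, closing the induction requires at least $1-\frac1{2r}\ge r$, that is $r^2-r+\frac12\le0$, which has no real solution.

## $N=4$ and $N=6$: repairing the geometric series $e^x\sum h^r$

The other sensible start is to put $h=e^xg$, so that $F_N=e^{-x}(1-h)$ and $1/F_N=e^x(1+h+h^2+\cdots)$. If $h\succeq0$ we would be done. By (3), $[x^n]h=K_n/n!$ with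
$$K_n=\binom nN-\sum_{i\text{ odd}}\binom n{N+i}=\binom nN-2^{n-1}+\sum_{i<N,\ i\text{ odd}}\binom ni\qquad(n\ge1).$$
This is a polynomial in $n$ minus $2^{n-1}$, so it is eventually negative for every $N$; for $N=4$ already $K_9=126-126-36-1=-37$. What we keep is the bound $K_n\ge-2^{n-1}$.

The remedy is to use Lemma 2 with $E$ a modification of $e^x$, large enough at low degree to pay for the negative part of $h$. For constants $\zeta,C>0$ put
$$q=C\sum_{n\ge N}(x/\zeta)^n,\qquad E=e^x(1+q)\succeq e^x .$$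
Then $F_NE=(1-h)(1+q)=1-Q$ with $Q=h+(h-1)q$. Put $a_n=K_n\zeta^n/n!$ and $\bar a_n=\sum_{i=N}^na_i$. Since $h$ and $q$ both start at degree $N$,
$$\zeta^n[x^n]Q=\begin{cases}0,&n<N,\\ a_n-C,&N\le n<2N,\\ a_n+C(\bar a_{n-N}-1),&n\ge2N.\end{cases}\tag{4}$$
We need all of these to be $\ge0$. For large $n$ we use $-a_n\le\frac12\frac{(2\zeta)^n}{n!}$.

**Step 1: $N=4$, with $\zeta=\frac{11}5$, $C=\frac12$.** The purpose is to check (4). The values are

| $n$ | 4 | 5 | 6 | 7 | 8 | 9 | 10 |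
|---|---|---|---|---|---|---|---|
| $K_n$ | 1 | 4 | 9 | 13 | 6 | −37 | −172 |
| $a_n\approx$ | .9761 | 1.7179 | 1.4173 | .6434 | .0817 | −.1231 | −.1259 |

and $\bar a_4,\dots,\bar a_7\approx.976,2.694,4.111,4.755$. For $n=4,\dots,7$, $a_n>\frac12$. For $n=8,9,10$ the third line of (4) is at least $.0817-.0120>0$, $-.1231+.84>0$, $-.1259+1.55>0$ (up to rounding in the last digit). For $n\ge11$, $-a_n\le\frac12\frac{4.4^n}{n!}\le.15$: the value at $n=11$ is below $.1499$, and the bound decreases afterwards. Further $\frac12\sum_{i\ge9}\frac{4.4^i}{i!}\le1.46$, because $e^{4.4}\approx81.451$ and the terms $i\le8$ add to about $78.535$. As $a_8>0$, for every $l\ge7$ we have $\bar a_l\ge4.75-1.46$, so $C(\bar a_{n-4}-1)>1.1>.15$.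

**Step 2: $N=6$, with $\zeta=\frac{16}5$, $C=\frac35$.** Again we check (4). The values are

| $n$ | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 |
|---|---|---|---|---|---|---|---|---|---|
| $K_n$ | 1 | 6 | 20 | 47 | 80 | 76 | −100 | −794 | −2809 |
| $a_n\approx$ | 1.4913 | 4.0904 | 5.4539 | 4.5570 | 2.4821 | .6860 | −.2407 | −.4704 | −.3804 |

and $\bar a_6,\dots,\bar a_{11}\approx1.491,5.582,11.036,15.593,18.075,18.761$. For $6\le n\le11$, $a_n>\frac35$. For $n=12,13,14$: $-.2407+.6(.491)>.05$, $-.4704+.6(4.58)>0$, $-.3804+.6(10.0)>0$. For $n\ge15$, $-a_n\le\frac12\frac{6.4^n}{n!}<.48$. On the other side, $\bar a_9,\bar a_{10},\bar a_{11}>15$, and for $l\ge12$ we have $\bar a_l\ge18.76-\frac12\sum_{i\ge12}\frac{6.4^i}{i!}\ge18.76-9.25$ (here $e^{6.4}\approx601.845$, and the terms $i\le11$ add to about $583.37$). So $C(\bar a_{n-6}-1)>5$.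

In both cases $Q\succeq0$, and $Q(0)=0$, so $1/F_N\succeq E\succeq e^x$ by Lemma 2. This is (2) for $N=4,6$. Each such check is a computation for one $N$. For the infinitely many $N\ge8$ we need a certificate given by a formula.

## $N\ge8$: powers of $L$ for factorials, and how the two-term truncation fails

From now on $N=2b\ge8$. Put
$$L=N+1\ge9,\quad X=\frac{x^N}{N!},\quad s=\frac xL,\quad \sigma=\sum_{q\text{ odd}}s^q=\frac s{1-s^2},\quad\psi=1-\sigma,\quad\tilde F=e^{-x}-X\psi .\tag{5}$$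
Since $(N+i)!/N!\ge L^i$,
$$\tilde F-F_N=g-X\psi=X\sum_{i\text{ odd}}x^i\Big(\frac1{L^i}-\frac{N!}{(N+i)!}\Big)\succeq0 .$$
By Lemma 1 it suffices to prove $1/\tilde F\succeq e^x$: then $1/F_N\succeq1/\tilde F\succeq e^x$. The gain is that $g$ has been replaced by $X$ times a rational function of $x/L$.

To read coefficients of products such as $e^{2x}\psi$ we use one functional throughout.

**Definition (falling-factorial evaluation).** For $f=\sum_if_is^i$, $\beta>0$ and an integer $k\ge0$ let $\langle f\rangle_k^\beta=\sum_if_it_i$ with $t_i=\dfrac{(k)_i}{(\beta L)^i}$.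

The sum is finite, as $(k)_i=0$ for $i>k$. For example $\langle s^2\rangle_k^\beta=\frac{k(k-1)}{(\beta L)^2}=\theta^2-\frac\theta{\beta L}$ with $\theta=\frac k{\beta L}$. So $\langle f\rangle_k^\beta$ resembles $f(\theta)$, with corrections of relative size $1/L$.

Since $[x^k]e^{\beta x}s^i=\frac{\beta^{k-i}}{(k-i)!L^i}$,
$$[x^k]\,e^{\beta x}f(x/L)=\frac{\beta^k}{k!}\langle f\rangle_k^\beta .\tag{6}$$
From $(k+1)_i-(k)_i=i\,(k)_{i-1}$, with $f'=df/ds$,
$$\langle f\rangle_{k+1}^\beta-\langle f\rangle_k^\beta=\frac1{\beta L}\langle f'\rangle_k^\beta .\tag{7}$$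
With $\theta=k/(\beta L)$ we have $t_0=1$, $t_1=\theta$, and for all $i\ge1$
$$0\le t_i\le\theta\,t_{i-1},\qquad t_i\le\theta^i .\tag{8}$$
Let $\varphi=\frac{1+\sqrt5}2$, so $\varphi^{-1}=\frac{\sqrt5-1}2$ and $1-\varphi^{-2}=\varphi^{-1}$. By (8), if $\theta<1$ then
$$\langle\psi\rangle_k^\beta\ge1-\frac\theta{1-\theta^2},\quad\text{which is }\ge0\text{ if }\theta\le\varphi^{-1}.\tag{9}$$

Formally $1/\tilde F=e^x+Xe^{2x}\psi+X^2e^{3x}\psi^2+\cdots$, so the natural first certificate is $E_1=e^x+Xe^{2x}\psi$. It satisfies $\tilde FE_1=1-X^2e^{2x}\psi^2$, and it fails twice.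

First, $e^{2x}\psi^2\not\succeq0$. Take $N=8$, $L=9$, $k=11$, $\beta=2$. Then $t_1,\dots,t_8\approx.6111,.3395,.1698,.0754,.0293,.0098,.0027,.0006$, and since $\psi^2=1-2s+s^2-2s^3+2s^4-2s^5+3s^6-2s^7+4s^8-\cdots$, one finds $\langle\psi^2\rangle_{11}^2\approx-.104$ (the terms from $t_9$ on contribute less than $.001$). The function $\psi^2$ has a double zero at $\varphi^{-1}$, so it leaves no margin for the corrections; here $\theta=\frac{11}{18}$ is close to $\varphi^{-1}$.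

Second, $E_1\not\succeq0$. At $k=2L$ we have $t_1=1$, so $\langle\psi\rangle_{2L}^2=1-t_1-t_3-\cdots\le-t_3=-(1-\frac1{2L})(1-\frac1L)<-.8$. With $n=N+2L$ this gives $n!\,[x^n]E_1\le1-.8\binom nN4^L<0$.

So we must leave a margin below $\psi^2$ in the second order, and repair the consequences in later orders.

## A certificate with two corrections, $M$ and $T$

Put
$$M=1-2s+\tfrac14s^2,\qquad E=e^x+X\big[e^{2x}\psi+Xe^{3x}M+X^2e^xT\big],\tag{10}$$
where $T=\sum T_kx^k$ is still free. Multiplying out,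
$$(e^{-x}-X\psi)(e^x+Xe^{2x}\psi+X^2e^{3x}M+X^3e^xT)$$
has constant term $1$ in powers of $X$; the terms with one $X$ cancel, and
$$\tilde FE=1-X^2\,e^{2x}(\psi^2-M)-X^3\big[e^{3x}\psi M+(Xe^x\psi-1)T\big].$$
By Lemma 2, $1/\tilde F\succeq E\succeq e^x$ follows from the three conditions

* **(C1)** $e^{2x}(\psi^2-M)\succeq0$,
* **(C2)** $e^{3x}\psi M+(Xe^x\psi-1)T\succeq0$,
* **(C3)** $e^{2x}\psi+Xe^{3x}M+X^2e^xT\succeq0$.

Here is the role of each piece. The series $\psi^2-M=s^2(\frac34-2s+2s^2-\cdots)$ has a margin, which makes (C1) true. The price is that $M$ vanishes at $s=4-2\sqrt3\approx.536$, before $\psi$ does at $.618$. So $\psi M$ is negative between these points, and $e^{3x}\psi M$ needs help there. The help is $T$: it is charged at degree $k$ (the $-T$ in (C2)) and repaid from degree $N$ higher on (the $+Xe^x\psi T$). It must therefore start small and grow at a rate at which a multiplication by $X$ costs nothing.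 That rate is $1/x_0$, where $X(x_0)=1$. Accordingly put
$$x_0=(N!)^{1/N},\quad\lambda=\frac1{x_0},\quad\xi=\frac{x_0}L,\qquad T_k=\tfrac12\tfrac{3^k}{k!}\ (0\le k\le b),\quad T_k=T_b\lambda^{k-b}\ (k\ge b).\tag{11}$$
Note $\lambda^{-N}=N!$.

## Sizes of $x_0$, of $(3x_0)^{3b}/(3b)!$ and of $\binom{3b}b(4/27)^b$

This section collects the numerical facts. We use Stirling's bounds $\sqrt{2\pi n}(n/e)^n<n!<\sqrt{2\pi n}(n/e)^ne^{1/(12n)}$.

**(X1)** $x_0>N/e$, because $N!>(N/e)^N$.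

**(X2)** $\xi<.4186$, $L/x_0>2.3888$ and $\ln(L/x_0)>.8708$. Indeed, by Stirling and $\ln(1+\frac1N)\ge\frac1N-\frac1{2N^2}$,
$$\xi\le\frac1e\exp\Big(\frac{\frac12\ln(2\pi N)-1}N+\frac7{12N^2}\Big).$$
The first fraction has derivative $\frac{1}{N^2}\big(\frac32-\frac12\ln(2\pi N)\big)<0$, as $\ln(2\pi N)>3$ for $N\ge8$. So the exponent decreases, and at $N=8$ it is below $.1290$. Hence $\ln(L/x_0)\ge.8710$ and $\xi\le e^{-.8710}<.4186$.

**(X3)** If $b\ge8$, then $\frac{3b+1}{3x_0}\ge1.2$, equivalently $x_0\le(N+\frac23)/2.4$. For $N=16$: $x_0\le6.801\le6.94$. For $N=18$: $x_0\le7.554\le7.77$. For $N\ge20$: $\frac{x_0}N\le\frac1e(2\pi N)^{1/(2N)}e^{1/(12N^2)}\le.4153<\frac1{2.4}$; this bound decreases in $N$, and we evaluated it at $N=20$.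

**(X4)** $\frac{(3x_0)^{3b}}{(3b)!}\ge2\cdot8^b$. Since $x_0^{3b}=((2b)!)^{3/2}$, Stirling gives
$$\frac{(3x_0)^{3b}}{(3b)!}\ge\frac{3^{3b}(4\pi b)^{3/4}(2b/e)^{3b}}{\sqrt{6\pi b}\,(3b/e)^{3b}e^{1/(36b)}}=8^b\,\frac{(4\pi b)^{3/4}}{\sqrt{6\pi b}\,e^{1/(36b)}} .$$
The factor after $8^b$ increases in $b$, and it is $\ge2.15$ at $b=4$.

**(X5)** Let $\chi_b=\binom{3b}b\big(\frac4{27}\big)^b$. Then $\chi_b$ decreases and $\sqrt b\,\chi_b$ increases. Indeed $\frac{\chi_{b+1}}{\chi_b}=\frac{2(3b+1)(3b+2)}{9(b+1)(2b+1)}=1-\nu$ with $\nu=\frac{9b+5}{9(2b+1)(b+1)}>0$. The second claim is $(1-\nu)^2(b+1)\ge b$, that is $1-2\nu(b+1)+\nu^2(b+1)\ge0$. Here $2\nu(b+1)=1+\frac1{9(2b+1)}$, and $\nu^2(b+1)=\frac{(9b+5)^2}{81(2b+1)^2(b+1)}\ge\frac1{9(2b+1)}$ because $(9b+5)^2\ge9(2b+1)(b+1)$. With $\chi_4\approx.238446$ and $\chi_8\approx.170661$ we get $\chi_b\ge.4768/\sqrt b$ for $b\ge4$ and $\chi_b\ge.4827/\sqrt b$ for $b\ge8$.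

For the four smallest cases we need the values

| $b$ | 4 | 5 | 6 | 7 |
|---|---|---|---|---|
| $x_0\approx$ | 3.76435 | 4.52873 | 5.28885 | 6.04585 |
| $3x_0\approx$ | 11.293 | 13.586 | 15.867 | 18.138 |
| $\chi_b\approx$ | .23845 | .21431 | .19627 | .18213 |

Finally, minimizing over real $d$ (the derivative vanishes where $1.2^d=1/(a\ln1.2)$), for $a>0$
$$a\,1.2^d-d\ \ge\ \frac{1+\ln(a\ln1.2)}{\ln1.2},\tag{12}$$
and the right side increases with $a$.

## Partial sums of $e^x\psi$ at $x_0$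

**Step 1: unrolling $T$.** The purpose is to express products with $T$ through partial sums. The number $T_k\lambda^{-k}=T_kx_0^k$ equals $\frac12\frac{(3x_0)^k}{k!}$ for $k\le b$. This is nondecreasing there, since $b<3x_0$ by (X1). For $k\ge b$ it is constant. Hence $T_k\lambda^{-k}=\sum_{m\le k}\tau_m$ with $\tau_m\ge0$ and $\tau_m=0$ for $m>b$. Let
$$\kappa=e^x\psi=\sum_i\kappa_ix^i,\qquad S_l=\sum_{i\le l}\kappa_ix_0^i,\qquad\eta_l=\sum_{i\le l}\frac{x_0^i}{i!},$$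
with $S_l=\eta_l=0$ for $l<0$. Since $\frac1{N!}=\lambda^N$,
$$[x^k]X\kappa T=\lambda^N\sum_i\kappa_i\lambda^{k-N-i}\sum_{m\le k-N-i}\tau_m=\lambda^k\sum_m\tau_mS_{k-N-m},\qquad[x^i]e^xT=\lambda^i\sum_m\tau_m\eta_{i-m},\tag{13}$$
the second by the same computation with $1/l!$ in place of $\kappa_l$. By (6),
$$i!\,\kappa_i=\langle\psi\rangle_i^1=1-\sum_{q\text{ odd}}\frac{(i)_q}{L^q},\quad\text{nonincreasing in }i,\quad\text{and}\quad\kappa_i>0\text{ for }i\le b,\tag{14}$$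
the last because $\frac iL<\frac12$ and (9) give $i!\,\kappa_i\ge1-\frac{1/2}{3/4}=\frac13$.

**Lemma 3.** $S_{l'}\ge S_l$ whenever $0\le l\le b$ and $l'\ge l$.

**Proof.** By (14), $S_l$ increases up to some index $\ge b$ and is nonincreasing afterwards. Its limit is $S_\infty=e^{x_0}\psi(\xi)$ in the sense of evaluating $\psi$ at $s=\xi$; the convergence is absolute since $\xi<1$. So it suffices that $S_\infty\ge S_b$: an $l'$ in the increasing range gives the claim directly, and an $l'$ beyond it has $S_{l'}\ge S_\infty\ge S_b\ge S_l$.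

**Step 2: the difference in terms of exponential tails.** For an integer $a$ let $\mathrm{Tl}(a)=\sum_{i>a,\ i\ge0}\frac{x_0^i}{i!}$. Summing $\kappa_ix_0^i=\frac{x_0^i}{i!}-\sum_{q\text{ odd},\,q\le i}\xi^q\frac{x_0^{i-q}}{(i-q)!}$ over $i>b$,
$$S_\infty-S_b=\mathrm{Tl}(b)-\sum_{q\text{ odd}}\xi^q\,\mathrm{Tl}(b-q).\tag{15}$$
For $a\ge0$ put $H(a)=\sum_{n\ge1}\frac{x_0^n}{(a+1)\cdots(a+n)}=\mathrm{Tl}(a)\big/\frac{x_0^a}{a!}$. Then $\frac{\mathrm{Tl}(a-1)}{\mathrm{Tl}(a)}=1+\frac1{H(a)}$. As $H$ is decreasing, this ratio increases for $a\ge0$, and for $a<0$ it equals $1$. Hence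
$$\mathrm{Tl}(b-q)\le c^q\,\mathrm{Tl}(b),\qquad c=1+\frac1{H(b)}.\tag{16}$$

**Step 3: $b\ge8$.** We bound $H(b)$ from below well enough to get $\xi c\le\varphi^{-1}$. We have $H(a)=\frac{x_0}{a+1}(1+H(a+1))$. Let
$$\gamma=\varphi^{-1}L-b=(\sqrt5-2)b+\varphi^{-1}>1,\qquad f(a)=\frac{x_0}{a+\gamma-x_0}\quad(a\ge b).$$
The denominator is positive because $b+\gamma=\varphi^{-1}L>\xi L=x_0$. Since $1+f(a+1)=\frac{a+1+\gamma}{a+1+\gamma-x_0}$, the inequality $f(a)\le\frac{x_0}{a+1}(1+f(a+1))$ says, with $y=a+\gamma-x_0$, that $(a+1)(y+1)\le y(a+1+\gamma)$, i.e.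
$$\gamma(a+\gamma-x_0)\ge a+1.\tag{17}$$
If (17) holds at $a=b$, it holds for all $a\ge b$, since $\gamma>1$. Then $H(a)-f(a)\ge\frac{x_0}{a+1}\big(H(a+1)-f(a+1)\big)$, and iterating from $a=b$,
$$H(b)-f(b)\ge\prod_{i=1}^n\frac{x_0}{b+i}\,\big(H(b+n)-f(b+n)\big)\longrightarrow0\quad(n\to\infty),$$
because the product tends to $0$ while $H$ and $f$ are bounded on $[b,\infty)$. So $H(b)\ge f(b)$.

It remains to check (17) at $a=b$, that is $\gamma(\varphi^{-1}L-x_0)\ge b+1$. For $b=8$: $2.506\cdot3.705>9.28>9$. For $b=9$: $2.742\cdot4.188>11>10$. For $b\ge10$, $x_0\le.8306\,b$ by the proof of (X3), so it suffices that $(.236b+.618)(.4054b+.618)\ge b+1$; at $b=10$ the left side exceeds $13.9\ge11$, and its derivative is $>2$ for $b\ge10$.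

Consequently $\xi c\le\xi\big(1+\frac1{f(b)}\big)=\xi\,\frac{b+\gamma}{x_0}=\frac{b+\gamma}L=\varphi^{-1}$. By (15) and (16), $S_\infty-S_b\ge\mathrm{Tl}(b)\big(1-\sum_{q\text{ odd}}\varphi^{-q}\big)=\mathrm{Tl}(b)\big(1-\frac{\varphi^{-1}}{1-\varphi^{-2}}\big)=0$.

**Step 4: $b=4,\dots,7$.** Here we evaluate (15). In units of $x_0^b/b!$ we have $\mathrm{Tl}(b)=H(b)$, $\mathrm{Tl}(b-r)=H(b)+\sum_{i<r}(b)_ix_0^{-i}$ for $r\le b+1$, and $\mathrm{Tl}(b-q)=e^{x_0}$ for $q\ge b+1$. Rounded values in these units: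

| $b$ | $\xi$ | $\mathrm{Tl}(b)$ | $\mathrm{Tl}(b-1)$ | $\mathrm{Tl}(b-3)$ | $\mathrm{Tl}(b-5)$ | $e^{x_0}$ |
|---|---|---|---|---|---|---|
| 4 | .4183 | 1.677 | 2.677 | 4.586 | 5.156 | 5.156 |
| 5 | .4117 | 1.762 | 2.762 | 4.842 | 5.773 | 5.836 |
| 6 | .4068 | 1.832 | 2.832 | 5.039 | 6.311 | 6.517 |
| 7 | .4031 | 1.891 | 2.891 | 5.198 | 6.777 | 7.210 |

Bounding $\mathrm{Tl}(b-q)\le e^{x_0}$ for $q\ge7$, the subtracted sum in (15) is at most $\xi\,\mathrm{Tl}(b-1)+\xi^3\,\mathrm{Tl}(b-3)+\xi^5\,\mathrm{Tl}(b-5)+\frac{\xi^7}{1-\xi^2}e^{x_0}$. For $b=4,5,6,7$ this is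
$$1.120+.336+.066+.014<1.54,\qquad1.137+.338+.068+.014<1.56,$$
$$1.152+.339+.070+.014<1.58,\qquad1.165+.340+.072+.015<1.60 .$$
Each is less than $\mathrm{Tl}(b)$ by more than $.1$, which leaves ample room for the rounding. So $S_\infty>S_b$. $\square$

## (C1): splitting $\psi^2-M$ into quadratics without real roots

Since $\sigma^2=\frac{s^2}{(1-s^2)^2}=\sum_{r\ge1}rs^{2r}$ and $\psi^2=1-2\sigma+\sigma^2$,
$$\psi^2-M=\tfrac34s^2+\sum_{r\ge2}rs^{2r}-2\sum_{r\ge1}s^{2r+1}.$$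
By (6) we must show $\langle\psi^2-M\rangle_k^2\ge0$ for every $k$. Let $t_i=\frac{(k)_i}{(2L)^i}$.

**Step 1: one group.** The purpose is to see when an even term on each side can absorb the odd term between them. Put $u=\frac{k-2r}{2L}$. Then $t_{2r+1}=t_{2r}u$ and $t_{2r+2}=t_{2r}u(u-\frac1{2L})$, so for $\alpha,\beta>0$
$$\alpha t_{2r}-2t_{2r+1}+\beta t_{2r+2}=t_{2r}\Big[\alpha-\Big(2+\frac\beta{2L}\Big)u+\beta u^2\Big]\ge0\quad\text{if}\quad\sqrt{\alpha\beta}\ge1+\frac\beta{4L},$$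
since then the discriminant is nonpositive. (If $2r>k$ all terms vanish.)

**Step 2: distributing the even coefficients.** We choose $\alpha,\beta$ for each $r$ so that each even coefficient is used exactly once. Take $(\alpha,\beta)=(\frac34,1.45)$ for $r=1$; $(.55,2.1)$ for $r=2$; $(.9,1.5)$ for $r=3$; $(2.5,2.5)$ for $r=4$; and $(\frac r2,\frac{r+1}2)$ for $r\ge5$. The coefficient of $t_2$ is $\frac34$. The later ones are $1.45+.55=2$, $2.1+.9=3$, $1.5+2.5=4$, $2.5+2.5=5$, and $\frac r2+\frac r2=r$ for $t_{2r}$ with $r\ge6$. The conditions are hardest at $L=9$, where they read $1.0428\ge1.0403$; $1.0747\ge1.0584$; $1.16\ge1.05$; $2.5\ge1.07$; and, for $r\ge5$, $\sqrt{\alpha\beta}\ge\frac r2\ge1+\frac{r+1}{72}$. All hold, so (C1) is proved. $\square$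

## (C2): the first $3b$ coefficients

In both sections on (C2), $t_i=\frac{(k)_i}{(3L)^i}$, $\theta=\frac k{3L}$, $\varepsilon=\frac1{3L}$. Multiplying out $(1-s-s^3-\cdots)(1-2s+\frac14s^2)$,
$$\psi M=1-3s+\tfrac94s^2-\tfrac54s^3+\sum_{r\ge2}\big(2s^{2r}-\tfrac54s^{2r+1}\big).$$
Put $P_k=\langle\psi M\rangle_k^3$, $R_k=\frac{k!}{3^k}T_k$, $W_k=\frac{k!}{3^k}[x^k]X\kappa T$. By (6), the coefficient of $x^k$ in (C2), times $k!/3^k$, is $P_k-R_k+W_k$. We must show this is $\ge0$. For $k<3b$ only $\kappa_i$ with $i\le k-N<b$ enter $W_k$, so $W_k\ge0$ by (14), and it is enough that $R_k\le P_k$.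

**Step 1: $P_k$ decreases while $\theta\le\frac12$.** This lets us compare $P$ only at a few points. We have $(\psi M)'=-3+\frac92s-\frac{15}4s^2+8s^3-\frac{25}4s^4+12s^5-\cdots$. By (8), $t_{2r+1}\le\frac12t_{2r}$, so for $r\ge1$
$$-\tfrac54(2r+1)t_{2r}+4(r+1)t_{2r+1}\le\big(\tfrac34-\tfrac r2\big)t_{2r},$$
which is at most $\frac14t_2\le\frac1{16}$ for $r=1$ and $\le0$ for $r\ge2$. Hence $\langle(\psi M)'\rangle_k^3\le-3+\frac94+\frac1{16}=-.6875$, and (7) gives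
$$P_{k+1}-P_k\le-\frac{.6875}{3L}\qquad(\theta\le\tfrac12).\tag{18}$$

**Step 2: the value at $k=3b$.** We need a positive lower bound there. At $k=3b$ we have $3L=2k+3$, so $t_i=2^{-i}p_i$ with $p_i=\prod_{q<i}(1-(3+2q)\varepsilon)$. Explicitly
$$\begin{aligned}p_1&=1-3\varepsilon,\qquad p_2=1-8\varepsilon+15\varepsilon^2,\qquad p_3=1-15\varepsilon+71\varepsilon^2-105\varepsilon^3,\\p_4&=1-24\varepsilon+206\varepsilon^2-744\varepsilon^3+945\varepsilon^4,\\p_5&=1-35\varepsilon+470\varepsilon^2-3010\varepsilon^3+9129\varepsilon^4-10395\varepsilon^5.\end{aligned}$$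
Collecting powers of $\varepsilon$ in $1-\frac32p_1+\frac9{16}p_2-\frac5{32}p_3+\frac18p_4-\frac5{128}p_5$,
$$1-3t_1+\tfrac94t_2-\tfrac54t_3+2t_4-\tfrac54t_5\ge-.0078125+.7109\varepsilon+4.73\varepsilon^2+(40.9\varepsilon^3-239\varepsilon^4).$$
The omitted $\varepsilon^5$ term is positive, and the bracket is $\ge0$ because $\varepsilon\le\frac1{27}$. Since $\theta=\frac bL<\frac12$, the remaining pairs satisfy $2t_{2r}-\frac54t_{2r+1}\ge1.375\,t_{2r}\ge0$. Dropping them, with $\varepsilon=\frac1{27},\frac1{33},\frac1{39},\frac1{45}$,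
$$P_{3b}\ge.0250,\ .0180,\ .0135,\ .0103\quad\text{for }b=4,5,6,7.\tag{19}$$
For $b\ge8$ we keep one pair: $p_6\ge1-(3+5+7+9+11+13)\varepsilon=1-48\varepsilon$, so $2t_6-\frac54t_7\ge\frac{1.375}{64}p_6\ge.02148(1-48\varepsilon)$, where $48\varepsilon\le1$ because $\varepsilon\le\frac1{51}$. Then
$$P_{3b}\ge.01366-.3204\,\varepsilon\ge.0073\qquad(b\ge8).\tag{20}$$

**Step 3: $R_k\le P_k$ for $k\le N$.** For $\theta\le\frac12$ we have $P_k\ge1-3\theta=1-\frac kL$, because $t_3\le\frac12t_2$ and $t_{2r+1}\le\frac12t_{2r}$. If $k\le b$, then $R_k=\frac12$ and $P_k\ge1-\frac bL>\frac12$. For $k>b$, $\frac{R_k}{R_{k-1}}=\frac k{3x_0}$ increases with $k$. So $R$ is log-convex on $k\ge b$, and on any interval there it is at most the maximum of its end values. By (X1),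
$$R_{b+1}\le\tfrac12\cdot\tfrac e6\big(1+\tfrac1b\big)\le.284<\tfrac49\le\tfrac b{2b+1}=1-\tfrac{b+1}L\le P_{b+1},\qquad R_{b+2}\le.284\cdot\tfrac e6\big(1+\tfrac2b\big)\le.1932 .$$
Also, using $\lambda^b=((2b)!)^{-1/2}$, $R_N=\frac12\sqrt{\binom{2b}b}\,3^{-b}\le.0517$; the value at $b=4$ is below this, and each step in $b$ multiplies $R_N$ by less than $\frac23$. At $k=N$, $\theta=\frac13-\varepsilon$ and $t_2=(\frac13-\varepsilon)(\frac13-2\varepsilon)$, while $t_3\le\frac1{27}$. Therefore $P_N\ge3\varepsilon+\frac94(\frac13-\varepsilon)(\frac13-2\varepsilon)-\frac5{108}\ge.2037$. By Step 1, for $b+2\le k\le N$: $R_k\le.1932<P_N\le P_k$.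

**Step 4: $R_k\le P_k$ for $N<k\le3b-1$.** By (18), $P_k\ge P_{3b-1}\ge P_{3b}+\frac{.6875}{3L}$. By (11), $T_{3b}=\frac12\frac{3^b}{b!}\frac1{(2b)!}$, so
$$R_{3b}=\tfrac12\tbinom{3b}b9^{-b}=\tfrac12\chi_b\big(\tfrac34\big)^b .\tag{21}$$
Both $R_N$ and $R_{3b}$ decrease in $b$ by a ratio at most $\frac34$ per step. For $b=4$ we use the end points $9$ and $12$: $R_9=R_8\frac9{3x_0}\approx.0412$, $R_{12}\approx.0377$, so $R_k\le.0413<.0504\le P_k$. For the other $b$ we use $\max(R_N,R_{3b})$: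

| $b$ | $R_N\le$ | $R_{3b}\le$ | $P_{3b}+\frac{.6875}{3L}\ge$ |
|---|---|---|---|
| 5 | .0327 | .0255 | .0388 |
| 6 | .0209 | .0175 | .0311 |
| 7 | .0134 | .0122 | .0255 |
| 8 | .0087 | .0086 | .0207 |

For $b\ge9$, $R_k\le\frac34\cdot.0087<.0066<.0073\le P_k$. This settles (C2) for all $k\le3b-1$.

## (C2): from $3b$ on, geometric growth against linear decline

For $k\ge3b$ put $Y_k=W_k-R_k$. The claim is $P_k+Y_k\ge0$.

**Step 5: a growing lower bound for $Y$.** Since $T_k=\lambda^k\sum_m\tau_m$ for $k\ge b$, (13) gives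
$$Y_k=\frac{k!\,\lambda^k}{3^k}y_k,\qquad y_k=\sum_{m\le b}\tau_m(S_{k-N-m}-1).$$
For $k\ge3b$ and $m\le b$ we have $k-N-m\ge b-m\ge0$, so $S_{k-N-m}\ge S_{b-m}$ by Lemma 3. Hence $y_k\ge y_{3b}$ and
$$Y_{3b+d}\ge\bar Y_d:=Y_{3b}\prod_{i=1}^d\frac{3b+i}{3x_0}.\tag{22}$$
To evaluate $Y_{3b}$, note that only $T_0,\dots,T_b$ enter $[x^{3b}]X\kappa T$, and these are half the coefficients of $e^{3x}$. So $[x^{3b}]X\kappa T=\frac1{N!}\cdot\frac12[x^b]e^{4x}\psi=\frac1{2N!}\frac{4^b}{b!}\langle\psi\rangle_b^4$, and $W_{3b}=\frac12\chi_b\langle\psi\rangle_b^4$. As $\frac b{4L}<\frac18$, (9) gives $\langle\psi\rangle_b^4\ge1-\frac{1/8}{63/64}=\frac{55}{63}$. With (21),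
$$Y_{3b}\ge\tfrac12\chi_b\Big(\tfrac{55}{63}-\big(\tfrac34\big)^b\Big).\tag{23}$$
So $Y_{3b}\ge.0663,.0681,.0682,.0673$ for $b=4,5,6,7$, and by (X5) $Y_{3b}\ge.1865/\sqrt b\ge.2637/\sqrt N$ for $b\ge8$. At $k=3b$ both $P$ and $Y$ are positive.

**Step 6: the rate of decline of $P$ for $\theta\le1.05$.** By (7) we need a lower bound for $\langle(\psi M)'\rangle_k^3$. The pairs $4rt_{2r-1}-\frac54(2r+1)t_{2r}$ with $r\ge3$ are $\ge0$, because $t_{2r}\le\theta t_{2r-1}$ and $\theta\le\frac{48}{35}\le\frac{16r}{5(2r+1)}$. Also $t_2\le\theta^2$, $t_3=\theta(\theta-\varepsilon)(\theta-2\varepsilon)\ge\theta^3-3\varepsilon\theta^2$, $t_4\le\theta t_3$ and $8-\frac{25}4\theta>0$. With $3\varepsilon=\frac1L$ this yields $\langle(\psi M)'\rangle_k^3\ge\Gamma_L(\theta)$, where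
$$\Gamma_L(\theta)=-3+\tfrac92\theta-\Big(\tfrac{15}4+\tfrac8L\Big)\theta^2+\Big(8+\tfrac{25}{4L}\Big)\theta^3-\tfrac{25}4\theta^4 .\tag{24}$$
For $0<\theta<1.28$, $\Gamma_L(\theta)$ increases with $L$, since the coefficient of $\frac1L$ is $\theta^2(\frac{25}4\theta-8)<0$. With $e=\frac1L$, the quadratic $\Gamma_L''=-(\frac{15}2+16e)+(48+37.5e)\theta-75\theta^2$ has discriminant $54-1200e+1406.25e^2$. This is convex in $e$ and negative at $e=\frac1{17}$ and $e=\frac19$, hence negative between. So for $9\le L\le17$ the function $\Gamma_L$ is concave, and on an interval it is at least the minimum of its end values.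

**Step 7: $b\ge8$, $3b\le k\le3.15L$.** Here $L\ge17$, so $\Gamma_L\ge\Gamma_{17}$, and $\theta\ge\frac bL\ge.47$. As $\Gamma_{17}(.47)\ge-1.254$ and $\Gamma_{17}(1.05)\ge-.84$, $P$ drops by at most $\frac{1.254}{3L}<\frac{.42}L$ per step, and $P_{3b+d}\ge-\frac{.42d}L$. By (22) and (X3), $Y_{3b+d}\ge Y_{3b}1.2^d$. Put $a=\frac{Y_{3b}L}{.42}\ge.627\frac L{\sqrt N}\ge.627\cdot4.25>2.66$, where $\frac L{\sqrt N}=\sqrt N+\frac1{\sqrt N}\ge4.25$ for $N\ge16$. By (12),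
$$\frac L{.42}(P_{3b+d}+Y_{3b+d})\ge a\,1.2^d-d\ge\frac{1+\ln(a\ln1.2)}{\ln1.2}>1.5>0 .$$

**Step 8: $b=5,6,7$, $3b\le k\le3.15L$.** The same comparison is made with numbers. At $\theta=\frac bL$, $\Gamma_L\ge-1.3418,-1.3028,-1.2739$ for $b=5,6,7$, and $\Gamma_L(1.05)\ge\Gamma_{11}(1.05)\ge-.89$ is larger. So per step $P$ drops by at most $.0407,.0335,.0284$. Starting from (19) and (23), for $d=1,2,3,4$:

| $b$ | $\bar Y_d\ge$ | $-P_{3b+d}\le$ |
|---|---|---|
| 5 | .080, .100, .132, .185 | .023, .064, .105, .145 |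
| 6 | .081, .102, .136, .188 | .020, .054, .087, .121 |
| 7 | .081, .103, .136, .188 | .019, .047, .075, .104 |

For $d\ge5$ the factors in (22) are at least $\frac{20}{13.587},\frac{23}{15.868},\frac{26}{18.139}$, all $>1.4$. So $\bar Y_d-\bar Y_{d-1}\ge.4\,\bar Y_4\ge.4\cdot.185=.074$, more than the drop of $P$. By induction $\bar Y_d>-P_{3b+d}$.

**Step 9: $b=4$ ($L=9$), $12\le k\le3.15L$.** Here the drop must be tracked step by step. At $\theta=\frac{12}{27},\frac{13}{27},\frac{14}{27},\frac{15}{27},\frac{16}{27}$ we have $\Gamma_9\ge-1.3969,-1.2742,-1.1536,-1.0364,-.9238$, and $\Gamma_9(1.05)\ge-.93$. Dividing by $27$ and accumulating from $P_{12}\ge.0250$: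

| $d$ | 1 | 2 | 3 | 4 | 5 |
|---|---|---|---|---|---|
| $-P_{12+d}\le$ | .027 | .075 | .118 | .156 | .191 |
| $\bar Y_d\ge$ | .076 | .094 | .125 | .177 | .267 |

For $d\ge6$ the factors in (22) are $\ge\frac{18}{11.294}>1.59$, so increments of $\bar Y$ are $\ge.59\cdot.267>.15$. By concavity $\Gamma_9\ge-.93$ on $[\frac{16}{27},1.05]$, so $P$ drops by less than $.035$ per step.

**Step 10: $k>3.15L$, all $b\ge4$.** The estimate of Step 6 is no longer available, and a crude bound suffices. All coefficients of $\psi M$ are at most $3$ in absolute value, so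
$$-P_k\le3\sum_it_i=3\frac{k!}{(3L)^k}\sum_{i\le k}\frac{(3L)^{k-i}}{(k-i)!}\le3\,k!\,(3L)^{-k}e^{3L}.$$
On the other side, by (X4), $y_{3b}=Y_{3b}\frac{(3x_0)^{3b}}{(3b)!}\ge2\cdot8^bY_{3b}$, so $Y_k\ge k!\,(3x_0)^{-k}\cdot2\cdot8^bY_{3b}$. It suffices that $(L/x_0)^k\cdot2\cdot8^bY_{3b}\ge3e^{3L}$. By (X2), $(L/x_0)^k\ge e^{.8708\cdot3.15L}\ge e^{2.743L}$, so we need
$$2\cdot8^b\,Y_{3b}\,e^{-.257(2b+1)}\ge3 .$$
At $b=4$ the left side exceeds $50$. For $b=5,6,7$ the lower bound is larger, since $8e^{-.514}>4.7$ while $Y_{3b}\ge.0663$. For $b\ge8$ the left side is at least $.28\cdot4.7^b/\sqrt b>3$. This completes (C2). $\square$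

## (C3): the signs of $\langle\psi\rangle_k^2$ and $\langle M\rangle_j^3$, range by range

Put $j=k-N$ and
$$\Delta_k=\langle\psi\rangle_k^2,\quad M_j=\langle M\rangle_j^3,\quad\rho_k=\binom kN3^{k-N}2^{-k},\quad V_j=\frac{j!}{3^jN!}[x^{j-N}]e^xT\ge0$$
(with $V_j=0$ for $j<N$). By (6), the coefficient of $x^k$ in (C3), times $\frac{k!}{2^k}$, is
$$\Delta_k\ \ (k<N),\qquad\Delta_k+\rho_k(M_j+V_j)\ \ (k\ge N).\tag{25}$$
By (13) and $\lambda^{-N}=N!$, $V_j=\frac{j!\lambda^j}{3^j}v_j$ with $v_j=\sum_m\tau_m\eta_{j-N-m}$ nondecreasing in $j$. Since $[x^b]e^xT=\frac12[x^b]e^{4x}=\frac12\frac{4^b}{b!}$, we have $V_{3b}=\frac12\chi_b$.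

**Step 1: $M_j>\frac1{16}$ for $j\le3b$.** This gives a floor for the middle range. By (7), $M_{j+1}-M_j=\frac1{3L}\big(-2+\frac j{6L}\big)$. So $M_{j+1}-M_j\ge-\frac2{3L}$ always, and $M_j$ decreases for $j\le3b$. With $\frac bL=\frac12-\frac1{2L}$,
$$M_{3b}=\frac1L+\frac14\Big(\frac12-\frac1{2L}\Big)\Big(\frac12-\frac5{6L}\Big)\ge\frac1{16}+\frac5{6L}.$$

**Step 2: $M_j+.9V_j\ge0$ for $j\ge3b$.** Here $T$ compensates the negative values of $M_j$. As $v_j$ is nondecreasing, $V_{3b+d}\ge V_{3b}\prod_{i\le d}\frac{3b+i}{3x_0}$.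

For $b\ge8$, $V_{3b}=\frac12\chi_b\ge.3413/\sqrt N$ by (X5), and with (X3) and Step 1
$$\tfrac{3L}2\big(M_{3b+d}+.9V_{3b+d}\big)\ge a\,1.2^d-d+\tfrac{3L}{32}+\tfrac54,\qquad a=1.35\cdot.3413\,\tfrac L{\sqrt N}\ge1.958 .$$
By (12) and $L\ge17$ this is $\ge\frac{1+\ln(a\ln1.2)}{\ln1.2}+2.84>2.6$.

For $b=4,\dots,7$ start from $M_{3b}\ge\frac1{16}+\frac5{6L}$ with steps $\frac2{3L}=\frac2{27},\frac2{33},\frac2{39},\frac2{45}$. Lower bounds for $d=0,1,2,\dots$ are:

| $b$ | $M_{3b+d}\ge$ | $.9V_{3b+d}\ge$ |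
|---|---|---|
| 4 | .155, .080, .006, −.068, −.142, −.216 | .107, .123, .153, .203, .288, .433 |
| 5 | .138, .077, .016, −.044, −.105 | .096, .113, .142, .188, .263 |
| 6 | .126, .075, .023, −.028, −.079 | .088, .105, .133, .176, .244 |
| 7 | .118, .073, .029, −.016, −.060 | .081, .099, .126, .166, .229 |

All sums are positive. For larger $d$ the growth factors of the bound for $V$ are $>1.59$ ($b=4$) and $>1.4$ ($b=5,6,7$), so the bound for $.9V$ increases per step by at least $.59\cdot.433>.25$, respectively $.4\cdot.229>.09$. Both exceed $\frac2{3L}\le.0741$.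

**Step 3: $k\le\omega L$, where $\omega=\sqrt5-1=2\varphi^{-1}$.** Here nothing is negative. As $\frac k{2L}\le\varphi^{-1}$, (9) gives $\Delta_k\ge0$. If $k\ge N$, then $j\le\omega L-N\le3b$, so $M_j>0$. Hence (25) is $\ge0$.

**Step 4: $\rho_k\ge1.27$ for integers $k>\omega L$.** We need $\rho_k$ to be large just where $\Delta_k$ may turn negative. Note
$$\frac{\rho_{k+1}}{\rho_k}=\frac32\cdot\frac{k+1}{k+1-N}>1.\tag{26}$$
For $N=8,10,12,14$ the first integer above $\omega L$ is $12,14,17,19$, and there $\rho_k\ge9.78,4.94,11.4,5.38$.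

For $N\ge16$, $j\ge\omega L-N>5.01$. Stirling's bounds, with $e^{-1/(12N)-1/(12j)}\ge.978$, give
$$\rho_k\ge.978\sqrt{\frac k{2\pi Nj}}\;e^{N\Phi(k/N)},\qquad\Phi(z)=z\ln\tfrac z2-(z-1)\ln(z-1)+(z-1)\ln3 .$$
As $\Phi'(z)=\ln\frac{3z}{2(z-1)}$, the right side, as a function of real $k\ge\omega L$ with $j=k-N$, has logarithmic derivative $\ln\frac{3k}{2j}+\frac12\big(\frac1k-\frac1j\big)\ge.4-.1>0$. So it increases, and we may evaluate it at $k=\omega L$, i.e. at $z_1=\omega(1+\frac1N)\le1.31333$. Using $\frac\omega2=\varphi^{-1}$ and $\omega-1=\sqrt5-2=\varphi^{-3}$,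
$$\Phi(\omega)=-\omega\ln\varphi+3(\sqrt5-2)\ln\varphi+(\sqrt5-2)\ln3=(\sqrt5-2)\big(\ln3-\sqrt5\ln\varphi\big)>.0053 .$$
$\Phi$ is concave, since $\Phi''=\frac1z-\frac1{z-1}<0$. Its tangent at $z_1$ gives $\Phi(z_1)\ge\Phi(\omega)+\Phi'(z_1)\frac\omega N$. Also $\frac{z_1}{z_1-1}\ge4.191$ and $\Phi'(z_1)\ge1.838$. So $N\Phi(z_1)\ge.005N+2.271$, and $\frac kj=\frac{z_1}{z_1-1}$ gives $\sqrt{\frac k{2\pi Nj}}\ge\frac{.8167}{\sqrt N}$. Hence
$$\rho_k\ge.978\cdot.8167\cdot e^{2.271}\,\frac{e^{.005N}}{\sqrt N}\ge7.73\,\frac{e^{.005N}}{\sqrt N}\ge7.73\,\frac{e^{1/2}}{10}>1.27,$$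
because $e^{.005N}/\sqrt N$ is smallest at $N=100$.

**Step 5: $\omega L<k\le1.7L$.** Here $\rho_kM_j$ beats $-\Delta_k$. Let $k_0$ be the least integer $>\omega L$ and $k=k_0+d$. For $k\le1.7L+1$, since $\frac k{k-N}$ decreases in $k$ and $1.7L+1-N=.7L+2$,
$$\frac{\rho_k}{\rho_{k-1}}=\frac32\cdot\frac k{k-N}\ge\frac32\cdot\frac{1.7L+1}{.7L+2}\ge2.9,\tag{27}$$
the last bound being increasing in $L$ and checked at $L=9$. For $k\le1.7L$, $j\le.7L+1$ and $M_j\ge1-\frac{2j}{3L}\ge1-\frac{2(.7L+1)}{3L}\ge.459$. So $\rho_kM_j\ge.58\cdot2.9^d$ by Step 4. On the other side, with $\theta=\frac k{2L}\le.61804+\frac{1+d}{18}$, (9) gives $-\Delta_k\le\frac\theta{1-\theta^2}-1$. For $d=0$ this is $\le.24<.58$. For $d=1$ it is $\le.56<1.68$. For $d\ge2$ use $\theta\le.85$: it is $\le2.07<4.8$. As $V_j\ge0$, (25) is $\ge0$.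

**Step 6: $1.7L<k\le5b$.** Here $j\le3b$, so $M_j>\frac1{16}$ by Step 1. Also $-\Delta_k\le\Sigma_k:=\sum_i\frac{(k)_i}{(2L)^i}$. So it suffices that $\rho_k\ge16\,\Sigma_k$, which we prove by induction on $k$.

Start: let $k_1=\lfloor1.7L\rfloor+1\le2L$. Each term of $\Sigma_{k_1}$ is at most $1$, so $\Sigma_{k_1}\le k_1+1\le2L+1$. For small $N$:

| $N$ | 8 | 10 | 12 | 14 |
|---|---|---|---|---|
| $k_1$ | 16 | 19 | 23 | 26 |
| $\rho_{k_1}>$ | 1288 | 3460 | 28000 | 76000 |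
| $16(2L+1)$ | 304 | 368 | 432 | 496 |

For $N\ge16$, $k_1>1.7L$ and $k_0\le\omega L+1$ give $k_1-k_0\ge.4639L-1$. So by Step 4 and (27), $\rho_{k_1}\ge1.27\cdot2.9^{.4639L-1}\ge.437\,e^{.4939L}$. At $L=17$ this exceeds $1900\ge560=16(2L+1)$; when $L$ increases by $1$ the left side grows by a factor $>1.6$, and $2L+1$ by less than $1.06$.

Induction step: for $k+1\le5b<2.5L$ we have $\Sigma_{k+1}=1+\frac{k+1}{2L}\Sigma_k\le2.25\,\Sigma_k$, as $\Sigma_k\ge1$. By (26), for $k+1\le5b=2.5N$, $\frac{\rho_{k+1}}{\rho_k}\ge\frac32\cdot\frac{2.5}{1.5}=2.5$. So $\rho_k\ge16\,\Sigma_k$ persists.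

**Step 7: $k\ge5b$.** Now $j\ge3b$, and $T$ carries the estimate. By Step 2, $M_j+V_j\ge.1V_j$, so it suffices that $\Delta_k+.1\rho_kV_j\ge0$. We have
$$\frac{2^k}{k!}\rho_kV_j=\frac{3^j}{N!\,j!}V_j=\frac{\lambda^j}{N!}v_j=\lambda^kv_j,\qquad\frac{2^k}{k!}\Delta_k\ge-\sum_{q\le k}L^{-q}\frac{2^{k-q}}{(k-q)!}\ge-e^{2L}L^{-k}.$$
So we need $.1\,v_j\,(L/x_0)^k\ge e^{2L}$. By (X4) and (X5), $v_j\ge v_{3b}=V_{3b}\frac{(3x_0)^{3b}}{(3b)!}\ge2\cdot8^bV_{3b}$ and $V_{3b}\ge.238/\sqrt b$. By (X2), $(L/x_0)^k\ge e^{.8708\cdot5b}=e^{4.354b}$. With $8^b\ge e^{2.079b}$ and $2L=4b+2$ it is enough that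
$$\frac{.0476}{\sqrt b}\,e^{2.433b-2}\ge1 .$$
The left side exceeds $50$ at $b=4$ and increases with $b$.

Steps 3, 5, 6 and 7 cover all $k$, so (C3) holds. $\square$

## From $E\succeq e^x$ to Theorems A and B

Let $N\ge8$ be even. By (C1) and (C2), $\tilde FE=1-Q$ with
$$Q=X^2e^{2x}(\psi^2-M)+X^3\big[e^{3x}\psi M+(Xe^x\psi-1)T\big]\succeq0,\qquad Q(0)=0,$$
and by (C3) $E\succeq e^x$. Lemma 2 gives $1/\tilde F\succeq E\succeq e^x$. Since $\tilde F\succeq F_N$, Lemma 1 gives $1/F_N\succeq1/\tilde F\succeq e^x$. Together with the cases $N=2,4,6$ this is (2) for every even $N\ge2$. In Theorem B we have $F_N\succeq D$ and now $1/F_N\succeq e^x\succeq0$, so Lemma 1 yields $1/D\succeq1/F_N\succeq e^x$. Theorem A is the special case noted after its statement, and Corollary C follows with (i) and (ii). So the answer to the question is yes: if the smallest positive integer missing from $A\cup B$ is even, then all $c_n$ are non-negative,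 and indeed $c_n\ge1$. $\blacksquare$
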